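# Dehn functions that are not equivalent to super-additive functions

## 1. Area, Dehn functions, equivalence, super-additivity

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $[a,b]=a^{-1}b^{-1}ab$, and $\|w\|$ is the length of a word $w$. We fix a finitely presented group $G=\langle X\mid R\rangle$ with $X$ and $R$ finite, and $F(X)$ is the free group on $X$.

**Definition (area).** Let $w$ be a word over $X^{\pm1}$ with $w=1$ in $G$. Its area is the least $m$ such that in $F(X)$ the word $w$ is a product $v_1\cdots v_m$ of conjugates $v_i=u_ir_i^{\pm1}u_i^{-1}$ with $r_i\in R$. If $w\ne 1$ in $G$, put $\operatorname{area}(w)=\infty$.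

The area depends only on the element of $F(X)$ that $w$ represents, and
$$\operatorname{area}(uv)\le\operatorname{area}(u)+\operatorname{area}(v),\qquad \operatorname{area}(u^{-1})=\operatorname{area}(u)=\operatorname{area}(vuv^{-1}).$$

*Example.* For $\langle x\mid x^2\rangle$ the free group is $\mathbb Z$, every conjugate of the relator is $x^2$, and so $\operatorname{area}(x^{2k})=|k|$.

**Definition (Dehn function).** $d(n)=\max\{\operatorname{area}(w):\|w\|\le n,\ w=1\text{ in }G\}$.

This is a maximum over a finite nonempty set of finite numbers, so $d$ is finite; it is nondecreasing, and $d(0)=0$.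

*Example.* For $\langle x\mid x^2\rangle$ we get $d(n)=\lfloor n/2\rfloor$. For $\mathbb Z^2=\langle x,y\mid[x,y]\rangle$ we claim
$$\lfloor n/4\rfloor^2\le d(n)\le n^2 .$$
Upper bound: in a trivial word of length at most $n$, move all letters $x^{\pm1}$ to the left of all letters $y^{\pm1}$. There are at most $n^2$ interchanges of adjacent letters, and each multiplies the word by a conjugate of $[x,y]^{\pm1}$. The resulting word $x\cdots x\,y\cdots y$ has exponent sums $0$ and is freely trivial. Lower bound: in the integer Heisenberg group generated by $x,y$ with $c=[x,y]$ central of infinite order, $[x^a,y^b]=c^{ab}$. Map $F(x,y)$ onto it. Each conjugate of $[x,y]^{\pm1}$ goes to $c^{\pm1}$, so $\operatorname{area}([x^a,y^b])\ge ab$ for $a,b\ge0$. Take $a=b=\lfloor n/4\rfloor$.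

**Definition (equivalence).** For $f,g:\mathbb N\to\mathbb N$ write $f\preceq g$ if there is $C>0$ with $f(n)\le Cg(Cn)+Cn+C$ for all $n$. The functions are equivalent if $f\preceq g$ and $g\preceq f$.

For nondecreasing functions one may enlarge $C$, so $C$ may be taken to be a positive integer, and $\preceq$ is then clearly transitive. Up to equivalence the Dehn function of $G$ does not depend on the finite presentation.

*Example.* $f\preceq 0$ means $f(n)\le Cn+C$; so all functions of at most linear growth are equivalent to the zero function. By the previous example, the Dehn function of $\mathbb Z^2$ is equivalent to $n^2$, because $n^2\le d(4n)$.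

**Definition (super-additive).** $f:\mathbb N\to\mathbb N$ is super-additive if $f(n_1)+f(n_2)\le f(n_1+n_2)$ for all $n_1,n_2\ge0$.

Such an $f$ satisfies $f(0)=0$ (take $n_1=n_2=0$), it is nondecreasing, and $mf(n)\le f(mn)$ for $m\ge 1$.

*Example.* $\lfloor n/2\rfloor$ and $n^2$ are super-additive. So is every $f$ with $f(0)=0$ and $f(n)/n$ nondecreasing for $n\ge1$: if $N=n_1+n_2\ge 1$, then $f(n_1)+f(n_2)\le n_1\frac{f(N)}N+n_2\frac{f(N)}N=f(N)$. The function $\lfloor\sqrt n\rfloor$ is not super-additive, since $1+1>\lfloor\sqrt2\rfloor$, but it is equivalent to the super-additive function $0$.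

**Definition (super-additive hull).** For a Dehn function $d$ put $\bar d(0)=0$ and, for $N\ge1$, $\bar d(N)=\max\{\sum d(n_i):\sum n_i=N,\ n_i\ge1\}$.

This is the least super-additive function $\ge d$. It is $\ge d$ (use one part), it is super-additive (put two partitions together), and if $f\ge d$ is super-additive then $f(N)\ge\sum f(n_i)\ge\sum d(n_i)$.

*Example.* For $d(n)=\lfloor n/2\rfloor$ we have $\bar d=d$, because $d$ is already super-additive.

**Definition (recursive, recursively enumerable).** A function is recursive if it is computable by an algorithm. A set $E\subseteq\mathbb N$ is recursive if membership is decidable, and recursively enumerable (r.e.) if it is the domain of a partial recursive function $\phi_e$, where $e$ is an index (a program).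

*Example.* $\{e:\phi_e(e)\text{ is defined}\}$ is r.e. and not recursive. A group has solvable word problem if the set of words equal to $1$ is recursive.

## 2. Is every Dehn function super-additive up to equivalence?

If two relations of lengths $n_1$ and $n_2$ are hard to prove, is there a relation of length about $n_1+n_2$ that is as hard as both together? In the language above: *is there a finitely presented group whose Dehn function is not equivalent to any super-additive function?* The question comes from A. Yu. Olshanskii and M. V. Sapir, "Algorithmic problems in groups with quadratic Dehn function", arXiv:2012.10417 (2020). The answer is that such groups exist.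

**Theorem 1.** There is a finitely presented group whose Dehn function is not equivalent to any super-additive function.

**Theorem 2.** Let $\Psi:\mathbb N\to\mathbb N$ be recursive, nondecreasing, $\Psi(n)\ge n$. There are a finitely presented group with solvable word problem (so its Dehn function $d$ is recursive) and integers $n_1<n_2<\cdots$ such that for all large $k$
$$d(n_k)\ge k\,\Psi(n_k),\qquad d(\Psi(n_k))\le\Bigl(1+\frac1k\Bigr)d(n_k).$$

**Corollary 3.**

1. For every recursive nondecreasing $\theta$ with $\theta(n)\ge n$ there is a finitely presented group with solvable word problem such that for no super-additive $f$ and no $C$ do both $d(n)\le Cf(\theta(n))+\theta(n)$ and $f(n)\le Cd(\theta(n))+\theta(n)$ hold for all $n\ge1$.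
2. For every recursive nondecreasing unbounded $\alpha$ there is a finitely presented group with solvable word problem and $\bar d(N)\ge N\,d(N)/\alpha(N)$ for infinitely many $N$. This is sharp: if $d$ is unbounded, then $\bar d(N)=o(N\,d(N))$.
3. For $G$ as in Theorem 1, the Dehn function of $G\ast\mathbb Z$ is not $\preceq$ the Dehn function of $G$.

## 3. Areas are computable

All arguments below play "computable" against "not computable". The link is the following fact.

**Fact 4.** For a finite presentation, "$\operatorname{area}(w)\le m$" is decidable. Hence the area of a word known to be trivial is computable.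

*Proof.* The purpose is to bound the conjugators, so that only finitely many products need to be tested. Replacing $w$ by its reduced form and the relators by their cyclically reduced forms (dropping trivial ones) does not change areas. Let $\rho$ be the maximal relator length. If $\operatorname{area}(w)\le m$, van Kampen's lemma gives a planar, connected, simply connected diagram with at most $m$ faces, whose edges carry letters, whose faces carry relators, and whose boundary label is $w$. (For $[x^a,y^b]$ over $\langle x,y\mid[x,y]\rangle$ this is an $a\times b$ grid of squares.)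

Claim: if a diagram with $m'$ faces has boundary label $v$, reduced or not, then $v$ is in $F(X)$ a product of $m'$ conjugates $ur^{\pm1}u^{-1}$ with $\|u\|\le\|v\|+m'\rho$. If $m'=0$, the diagram is a tree and $v$ is freely trivial. Let $m'>0$. Walk from a point inside a face to the outside, avoiding vertices; the edge crossed when the walk first enters the outside separates a face from the outside. Let $x$ be its label, $v=axb$, and let $xs^{-1}$ be the boundary label of that face, read from this edge. Then
$$v=a(xs^{-1})a^{-1}\cdot asb .$$
Delete the open edge and the open face. In the sphere, the complement of the diagram becomes the union of two open discs joined along an open arc, which is again an open disc; so what remains is connected and simply connected. It has $m'-1$ faces and boundary label $asb$, of length at most $\|v\|+\rho$. Moreover $xs^{-1}=tr^{\pm1}t^{-1}$ with $r\in R$, $\|t\|\le\rho$, which gives a conjugator $at$ of length $\le\|v\|+\rho$. By induction the other conjugators have length $\le\|asb\|+(m'-1)\rho\le\|v\|+m'\rho$.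

So $\operatorname{area}(w)\le m$ if and only if $w$ is a product of at most $m$ conjugates with conjugators of length $\le\|w\|+m\rho$, a finite check. If $w$ is known to be trivial, try $m=0,1,2,\dots$. $\square$

## 4. Concatenation, free products with $\mathbb Z$, and plateaus

In the small cases nothing happens. A free group on $X$ with $R=\emptyset$ has $d=0$; $\langle x\mid x^2\rangle$ has $d=\lfloor n/2\rfloor$; $\mathbb Z^2$ has $d$ equivalent to $n^2$. All are super-additive up to equivalence.

The first thing to try is to prove super-additivity: take extremal words $w_1,w_2$ of lengths $n_1,n_2$ and concatenate. This gives only $\operatorname{area}(w_1w_2)\le\operatorname{area}(w_1)+\operatorname{area}(w_2)$, the wrong direction, and equality can fail badly: if $w_2=w_1^{-1}$, the area is $0$. What is missing is something that keeps the two words apart. A free factor $\mathbb Z$ does this.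

**Lemma 5.** Let $G=\langle X\mid R\rangle$ have Dehn function $d$, and let $G\ast\mathbb Z=\langle X,s\mid R\rangle$. Then $\bar d(N)\le d_{G\ast\mathbb Z}(3N)$ for $N\ge1$, and $d_{G\ast\mathbb Z}(n)\le\bar d(n)$ for all $n$.

*Proof.* *Lower bound.* Choose $n_i\ge1$, $\sum_{i=1}^pn_i=N$, and words $w_i$ over $X$, trivial in $G$, with $\|w_i\|\le n_i$ and $\operatorname{area}(w_i)=d(n_i)$. Put
$$W=\prod_{i=1}^ps^{-i}w_is^i=s^{-1}w_1s^{-1}w_2\cdots s^{-1}w_ps^p ,$$
where the second expression has length $\le N+2p\le3N$. Let $\mathcal K$ be the kernel of $F(X,s)\to\langle s\rangle$, $X\mapsto1$. It is free on the union of the sets $X^{(i)}=s^{-i}Xs^i$, $i\in\mathbb Z$. Suppose $W$ is a product of $m$ conjugates $ur^{\pm1}u^{-1}$. Write each conjugator as $u=u's^{-i}$ with $u'\in\mathcal K$. Then $W$ is a product of $m$ conjugates, under $\mathcal K$, of elements $(r^{(i)})^{\pm1}$, $r^{(i)}=s^{-i}rs^i$. Fix $i\in\{1,\dots,p\}$ and kill all $X^{(i')}$ with $i'\ne i$. Then $W$ goes to $w_i$ (in the alphabet $X^{(i)}$), the factors with index $\ne i$ go to $1$, so at least $\operatorname{area}(w_i)$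 factors have index $i$. Summing over $i$, $m\ge\sum d(n_i)$.

*Upper bound.* We show by induction on the number of letters $s^{\pm1}$ that a trivial word $w$ of $G\ast\mathbb Z$ with $|w|_X$ letters from $X^{\pm1}$ has area at most $\bar d(|w|_X)$. Without letters $s^{\pm1}$ the area is at most $d(|w|_X)$. Otherwise the normal form theorem for free products gives $w=a\,s^{\pm1}vs^{\mp1}b$ with $v$ over $X$, $v=1$ in $G$. Since $w$ equals a conjugate of $v$ times $ab$, we get $\operatorname{area}(w)\le d(\|v\|)+\bar d(|ab|_X)\le\bar d(|w|_X)$. $\square$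

So for groups of the form $G\ast\mathbb Z$ the Dehn function is equivalent to the super-additive function $\bar d$. In an example for Theorem 1, hard relations must not be separable in this way. The next lemma says what we have to violate.

**Lemma 6.** If a Dehn function $d$ is equivalent to a super-additive function, there is an integer $\kappa\ge1$ with
$$m\,d(n)\le\kappa\,d(\kappa mn)+\kappa mn\qquad\text{for all }m,n\ge1.\tag{1}$$

*Proof.* Let $f$ be super-additive and let the integer $C$ serve in both directions. Then
$$m\,d(n)\le Cm f(Cn)+Cmn+Cm\le Cf(Cmn)+2Cmn\le C^2d(C^2mn)+C^3mn+C^2+2Cmn .$$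
Take $\kappa=C^3+C^2+2C$ and use that $d$ is nondecreasing. $\square$

*Example of a function violating (1).* Let $b_k=2^{4^{k}}$, so $b_{k+1}=b_k^4$, and $f(n)=b_k^2$ for $b_k\le n<b_{k+1}$, $f(n)=0$ for $n<b_0$. For given $\kappa$ take $n=b_k$, $m=2\kappa$. For large $k$ we have $\kappa mn=2\kappa^2b_k<b_{k+1}$, so (1) would read $2\kappa b_k^2\le\kappa b_k^2+2\kappa^2b_k$, which is false for large $k$. The function has long plateaus. We want a Dehn function with plateaus: at length $n_k$ a very hard relation appears, and up to length much larger than $n_k$ nothing much harder exists.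

The obvious plan is to build a group with very few, very hard relations $y=1$, at sparse lengths. It breaks at this point: a word of length about $mn$ can be a product of $m$ conjugates of $y$, where $\|y\|\approx n$, and Lemma 5 shows that its area may really be $m\operatorname{area}(y)$. Then there is no plateau.

## 5. Hard relations between central involutions

Suppose that $y$ is central and $y^2=1$ in $G$, and that these facts can be proved *without using* $y=1$. With $c_i=u_iyu_i^{-1}y^{-1}$,
$$\prod_{i=1}^mu_iyu_i^{-1}=\prod_{i=1}^m c_iy,\qquad\text{so}\quad \operatorname{area}\Bigl(\prod_{i=1}^m u_iyu_i^{-1}\Bigr)\le\sum_{i=1}^m\operatorname{area}(c_i)+\Bigl\lfloor\frac m2\Bigr\rfloor\operatorname{area}(y^2)+\operatorname{area}(y),$$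
because $\prod c_iy$ is a product of conjugates of the $c_i$ times $y^m$. The hard number $\operatorname{area}(y)$ occurs once, not $m$ times. If the relations $c_i=1$ and $y^2=1$ belong to a family that holds regardless of whether $y=1$, their areas are computable, while $\operatorname{area}(y)$ need not be bounded by any computable function.

We need a group in which *all* hard relations have this form. A counter machine, defined precisely in Section 7, is a simple computer that takes an input $j\in\mathbb N$ and halts or runs forever. The sets of inputs on which counter machines halt are exactly the r.e. sets.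

**Proposition 7.** Let $U$ be a counter machine and $E\subseteq\mathbb N$ the set of inputs on which it halts. There are a finitely presented group $G=G_U$, words $y_j$ $(j\in\mathbb N)$, an integer $c\ge1$, and a recursive nondecreasing $g$, all computable uniformly from $U$, such that

* (a) $\|y_j\|\le c2^j$, $y_j$ is central with $y_j^2=1$ in $G$, and $y_j=1$ in $G$ iff $j\in E$;
* (b) the Dehn function of $G$ satisfies $\displaystyle d(n)\le g(n)+\sum_{j\in E,\ 2^j\le cn^3}\operatorname{area}(y_j)$ for all $n\ge1$;
* (c) if $E$ is recursive, $G$ has solvable word problem.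

In (b) every $j$ is counted once. The Dehn function $d$ here, and in Theorem 2 later, is that of the presentation that we construct.

## 6. Theorem 1 from Proposition 7

Let $K\subseteq\mathbb N$ be r.e. and not recursive, let $j_k=4^{k+1}$, and let $E=\{j_k:k\in K\}$. Take a counter machine $U$ for $E$ and $G,y_j,c,g$ from Proposition 7. Put $A_k=\operatorname{area}(y_{j_k})$ if $k\in K$ and $A_k=0$ otherwise, $\widehat A_k=\max_{i\le k}A_i$, and $L_k=c2^{j_k}$.

**Step 1: bound $d$ from both sides by $\widehat A_k$.** By (a), $\|y_{j_i}\|\le L_k$ for $i\le k$, so $\widehat A_k\le d(L_k)$. If $cn^3<2^{j_{k+1}}$, then the sum in (b) involves only $j=j_i$ with $i\le k$, $i\in K$. So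
$$d(n)\le g(n)+(k+1)\widehat A_k\qquad\text{whenever }n\ge1,\ cn^3<2^{j_{k+1}}.\tag{2}$$

**Step 2: apply the test (1).** Suppose $d$ is equivalent to a super-additive function, and take $\kappa$ from Lemma 6. Let
$$n=L_k,\qquad m=2\kappa(k+1),\qquad n'=\kappa mn=2\kappa^2(k+1)c\,2^{j_k}.$$
Since $j_{k+1}=4j_k$ and $cn'^3=c\,(2\kappa^2(k+1)c)^3\,2^{3j_k}$, we have $cn'^3<2^{j_{k+1}}$ for all $k\ge k_0$, for some $k_0$. By Step 1, (1) and (2), for $k\ge k_0$,
$$2\kappa(k+1)\widehat A_k\le m\,d(L_k)\le\kappa\,d(n')+n'\le\kappa\,g(n')+\kappa(k+1)\widehat A_k+n'.$$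
Subtracting gives $\widehat A_k\le g(n')+n'$, where $n'=n'(k)$ is recursive in $k$.

**Step 3: decide $K$.** For $k\ge k_0$,
$$k\in K\iff\operatorname{area}(y_{j_k})\le g(n'(k))+n'(k).$$
Indeed, if $k\in K$ then $\operatorname{area}(y_{j_k})=A_k\le\widehat A_k$; if $k\notin K$ then $y_{j_k}\ne1$ and the area is $\infty$. The right side is decidable by Fact 4. So $K$ is recursive, a contradiction. This proves Theorem 1, once Proposition 7 is proved. $\blacksquare$

## 7. A counter machine that cleans up any configuration

**Definition (counter machine).** A counter machine has finitely many counters with values in $\mathbb N$ and finitely many states. Each non-halting state has an instruction $\mathrm{inc}(i)\to q'$ (increment counter $i$, go to $q'$) or $\mathrm{test}(i)\to q',q''$ (if counter $i$ is $>0$, decrement it and go to $q'$; otherwise go to $q''$).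

*Example.* One counter, $p_0:\mathrm{test}(1)\to p_1,p_h$; $p_1:\mathrm{test}(1)\to p_0,p_2$; $p_2:\mathrm{inc}(1)\to p_2$. Started in $p_0$ with value $j$, it reaches $p_h$ iff $j$ is even; for $j=2$ this takes three steps.

Counter machines compute all partial recursive functions (Minsky, Lambek). So for every r.e. $E$ there is, effectively, a counter machine $U$ with counters $1,\dots,\nu$, state set $Q_U$, start state $p_0$, halting state $p_h\ne p_0$, which started at $(p_0;j,0,\dots,0)$ reaches $p_h$ iff $j\in E$.

We shall make the group contain an involution $z_\omega$ for every configuration $\omega$, with $z_\omega=z_{\omega'}$ when a computation step leads from $\omega$ to $\omega'$. If we used $U$ itself, *every* configuration of $U$, also one that never occurs on an input, would be a potential source of hard relations, and the sum in (b) would not be confined to the inputs $j$. So we wrap $U$ into a machine $M$ that turns every configuration into a standard one in a computable way. It keeps the input in a counter $J$ and a time bound in $S$. It runs $U$ on $J$ for $S$ steps; if $U$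 has not halted, it erases everything except $J$ and $S$, increments $S$, and starts again.

The machine $M$ has $r=\nu+4$ counters $1,\dots,\nu,J,S,\Phi,T$, state set
$$Q=\{\mathtt{A1},\mathtt{A2},\mathtt{A3},\mathtt{B1},\mathtt{B2},\mathtt{C1},\mathtt{C2},\mathtt{C3},\mathtt{D1},\mathtt{D2}\}\cup\{p,p^{\ast}:p\in Q_U\setminus\{p_h\}\}\cup\{\mathtt F_1,\dots,\mathtt F_{\nu+3}\}\cup\{\mathtt{acc}\}$$
and the following instructions.

* $\mathtt{A1}:\mathrm{test}(J)\to\mathtt{A2},\mathtt{B1}$; $\ \mathtt{A2}:\mathrm{inc}(1)\to\mathtt{A3}$; $\ \mathtt{A3}:\mathrm{inc}(T)\to\mathtt{A1}$.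
* $\mathtt{B1}:\mathrm{test}(T)\to\mathtt{B2},\mathtt{C1}$; $\ \mathtt{B2}:\mathrm{inc}(J)\to\mathtt{B1}$.
* $\mathtt{C1}:\mathrm{test}(S)\to\mathtt{C2},\mathtt{D1}$; $\ \mathtt{C2}:\mathrm{inc}(\Phi)\to\mathtt{C3}$; $\ \mathtt{C3}:\mathrm{inc}(T)\to\mathtt{C1}$.
* $\mathtt{D1}:\mathrm{test}(T)\to\mathtt{D2},p_0$; $\ \mathtt{D2}:\mathrm{inc}(S)\to\mathtt{D1}$.
* For $p\in Q_U\setminus\{p_h\}$: $\ p:\mathrm{test}(\Phi)\to p^{\ast},\mathtt F_1$; $\ p^{\ast}$: the instruction of $U$ at $p$, with $p_h$ replaced by $\mathtt{acc}$.
* $\mathtt F_s:\mathrm{test}(i_s)\to\mathtt F_s,\mathtt F_{s+1}$ for $1\le s\le\nu+2$, where $i_1,\dots,i_{\nu+2}$ lists $1,\dots,\nu,\Phi,T$; $\ \mathtt F_{\nu+3}:\mathrm{inc}(S)\to\mathtt{A1}$.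
* $\mathtt{acc}$ has no instruction.

Phases $\mathtt A,\mathtt B$ copy $J$ into counter $1$, using $T$ as scratch. Phases $\mathtt C,\mathtt D$ copy $S$ into the fuel counter $\Phi$. Then $U$ is run, one unit of fuel per step. Phase $\mathtt F$ clears.

**Integer encoding.** The group will see counters as exponents in $\mathbb Z^r$, so we encode a counter by an integer through its 2-adic valuation. Let $\Omega=Q\times\mathbb Z^r$ and $\Omega_1=(Q\setminus\{\mathtt{acc}\})\times(\mathbb Z\setminus\{0\})^r$. For $(q,u)\in\Omega_1$ the value of counter $i$ is $\mathrm{val}(u_i)$. Define $\sigma_M:\Omega_1\to\Omega$ as follows. For $\mathrm{inc}(i)\to q'$, replace $u_i$ by $2u_i$ and go to $q'$. For $\mathrm{test}(i)\to q',q''$: if $u_i$ is even, replace $u_i$ by $u_i/2$ and go to $q'$; if $u_i$ is odd, replace $u_i$ by $1$ and go to $q''$.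

*Example.* The entry $-12$ has value $2$. Repeated tests give $-12,-6,-3$, and then the zero branch replaces $-3$ by $1$. The zero branch erases the odd part.

**Rules.** A rule $\mathbf R=(q,\alpha,\psi;q',\alpha',\psi')$ with $q,q'\in Q$, $\alpha,\alpha'\in\mathbb Z^r$, $\psi,\psi'\in\mathrm{End}(\mathbb Z^r)$ stands for the pairs
$$(q,\alpha+\psi(k))\sim(q',\alpha'+\psi'(k)),\qquad k\in\mathbb Z^r.$$
Let $\iota=\mathrm{id}$, let $2_i$ double the $i$-th coordinate, let $0_i$ replace it by $0$, let $\mathbf 1_i$ be the $i$-th unit vector, and $\mathbf 1=(1,\dots,1)$. Let $\mathcal R$ be the finite set of rules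

* (R0) $(q,0,\iota;q,0,\iota)$ for $q\in Q$;
* (R1) $(q,0,\iota;q',0,2_i)$ for each instruction $q:\mathrm{inc}(i)\to q'$;
* (R2) $(q,0,2_i;q',0,\iota)$ and $(q,\mathbf 1_i,2_i;q'',\mathbf 1_i,0_i)$ for each $q:\mathrm{test}(i)\to q',q''$;
* (R3) $(\mathtt{acc},0,\iota;\mathtt{acc},\mathbf 1,0)$;
* (R4) $(q,0,0_i;\mathtt{acc},\mathbf 1,0)$ for all $q\in Q$ and all $i$.

For instance the second rule of (R2) says that entry $1+2k_i$ in state $q$ may become entry $1$ in state $q''$. Rule (R0) gives only trivial pairs; it will be needed in the group. Since $k$ runs through all of $\mathbb Z^r$, configurations with a zero entry occur; (R3) and (R4) collapse them, and all accepting ones, to one point.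

Let $\equiv$ be the equivalence relation on $\Omega$ generated by all pairs, and $o=(\mathtt{acc},\mathbf 1)$. Put $\Omega_0=\Omega\setminus\Omega_1$, the set of $(q,u)$ with $q=\mathtt{acc}$ or some $u_i=0$. By (R3), (R4), all elements of $\Omega_0$ are $\equiv o$. Let $\mathfrak p:\Omega\to\Omega_1\cup\{o\}$ be the identity on $\Omega_1$ and $o$ on $\Omega_0$. Define $\sigma:\Omega_1\cup\{o\}\to\Omega_1\cup\{o\}$ by $\sigma(o)=o$ and $\sigma(\omega)=\mathfrak p(\sigma_M(\omega))$ for $\omega\in\Omega_1$.

**Lemma 8.** $\omega\equiv\omega'$ iff $\sigma^s(\mathfrak p(\omega))=\sigma^{s'}(\mathfrak p(\omega'))$ for some $s,s'\ge0$.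

*Proof.* This replaces the generated equivalence by the meeting of two deterministic orbits. The right side defines an equivalence relation $\approx$; for transitivity, if $\sigma^s(\mathfrak p(\omega))=\sigma^{s'}(\mathfrak p(\omega'))$ and $\sigma^{t}(\mathfrak p(\omega'))=\sigma^{t'}(\mathfrak p(\omega''))$, then $\sigma^{s+t}(\mathfrak p(\omega))=\sigma^{s'+t'}(\mathfrak p(\omega''))$.

"$\Leftarrow$": We have $\omega\equiv\mathfrak p(\omega)$. For $\omega=(q,u)\in\Omega_1$ we have $\omega\equiv\sigma_M(\omega)$: for an increment use (R1) with $k=u$; for a test with $u_i$ even use the first rule of (R2) with $k_i=u_i/2$; with $u_i$ odd use the second one with $k_i=(u_i-1)/2$; the other coordinates of $k$ are those of $u$. Hence $\omega\equiv\sigma_M(\omega)\equiv\mathfrak p(\sigma_M(\omega))=\sigma(\omega)$.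

"$\Rightarrow$": We check that every rule pair lies in $\approx$. Pairs of (R0) are trivial. Both entries of pairs of (R3), (R4) lie in $\Omega_0$. In (R1), (R2), if the first entry lies in $\Omega_1$, the second entry is its image under $\sigma_M$ (in the second rule of (R2), $1+2k_i$ is odd and is replaced by $1$), so the pair lies in $\approx$. Otherwise the first entry has a zero coordinate. Then so has the second: in (R1) and the first rule of (R2) the same coordinate is zero, and in the second rule of (R2) the zero coordinate is not the $i$-th one, while the other coordinates are unchanged. Then both entries lie in $\Omega_0$. $\square$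

Call a step of $\sigma$ from state $\mathtt F_{\nu+3}$ to $\mathtt{A1}$ a *return*. Let $v_{j,s}=(\mathtt{A1},u)$ with $u_J=2^j$, $u_S=2^s$ and all other $u_i=1$.

**Lemma 9.**

1. From every $\omega\in\Omega_1$, iterating $\sigma$ one reaches $o$ or makes infinitely many returns. The configuration after the second return, if there is one, is of the form $v_{j,s}$, with $2^j\le8\max_i|u_i|^3$ where $\omega=(q,u)$.
2. If $U$ halts on $j$ in at most $s$ steps, the orbit of $v_{j,s}$ reaches $o$. Otherwise it reaches $v_{j,s+1}$ at its first return.

*Proof of 1.* *Every phase ends.* Each pass through the loop of a phase decreases a valuation that the loop does not otherwise increase: $J$ in phase $\mathtt A$, $T$ in $\mathtt B$, $S$ in $\mathtt C$, $T$ in $\mathtt D$, $\Phi$ in the phase of the states $p,p^{\ast}$, and $i_s$ in $\mathtt F_s$. So each phase terminates and is followed by the next one, or $\mathtt{acc}$ is reached, which $\mathfrak p$ turns into $o$.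

*The shape after the second return.* Between the first and the second return all phases are executed in order. When $\mathtt{A1}$ takes its zero branch, $u_J$ becomes $1$; after that, until the return, only doublings by $\mathtt{B2}$ change it, so $u_J$ is a power of $2$. Likewise $u_S$ becomes $1$ at the zero branch of $\mathtt{C1}$ and then is only doubled, by $\mathtt{D2}$ and $\mathtt F_{\nu+3}$. The states $\mathtt F_s$ set all other coordinates to $1$. So the configuration is some $v_{j,s}$.

*The bound on $j$.* Consider
$$\mu=\mathrm{val}(u_J)+\mathrm{val}(u_S)+\mathrm{val}(u_T)+\chi,$$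
with $\chi=1$ if the state is one of $\mathtt{A2},\mathtt{A3},\mathtt{B2},\mathtt{C2},\mathtt{C3},\mathtt{D2}$ and $\chi=0$ otherwise; $\chi$ counts the unit in transit. The effect of the steps on $\mu$ is this.

* $\mathtt{A1}\to\mathtt{A2}$, $\mathtt{B1}\to\mathtt{B2}$, $\mathtt{C1}\to\mathtt{C2}$, $\mathtt{D1}\to\mathtt{D2}$: one of the three valuations drops by $1$ and $\chi$ rises by $1$; no change.
* $\mathtt{A2}\to\mathtt{A3}$, $\mathtt{C2}\to\mathtt{C3}$: counters $1$ and $\Phi$ do not enter $\mu$; no change.
* $\mathtt{A3}\to\mathtt{A1}$, $\mathtt{B2}\to\mathtt{B1}$, $\mathtt{C3}\to\mathtt{C1}$, $\mathtt{D2}\to\mathtt{D1}$: one valuation rises by $1$ and $\chi$ drops by $1$; no change.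
* Zero branches of $\mathtt{A1},\mathtt{B1},\mathtt{C1},\mathtt{D1}$: an odd entry becomes $1$; no change.
* Steps from $p$ and $p^{\ast}$ touch only $\Phi$ and $1,\dots,\nu$, with $\chi=0$; no change.
* Steps from $\mathtt F_s$, $s\le\nu+2$, increase no valuation, with $\chi=0$.
* A return adds $1$.

At $v_{j,s}$ we have $\mu=j+s\ge j$. Hence $j\le\mu(\omega)+2\le\log_2|u_Ju_Su_T|+3$, that is, $2^j\le8|u_Ju_Su_T|\le8\max_i|u_i|^3$.

*Proof of 2.* Starting from $v_{j,s}$, phases $\mathtt A,\mathtt B$ set counter $1$ to $j$ and restore $J=j$, $T=0$. Phases $\mathtt C,\mathtt D$ set $\Phi=s$ and restore $S=s$, $T=0$. All entries are powers of $2$, so $\sigma_M$ imitates the counters exactly. Then $U$ is simulated from $(p_0;j,0,\dots,0)$ with one unit of $\Phi$ used before each step. So either $\mathtt{acc}$ is reached within $s$ steps of $U$, and $\sigma$ reaches $o$; or after $s$ steps state $\mathtt F_1$ is entered, the counters $1,\dots,\nu,\Phi,T$ are cleared, and $S$ becomes $s+1$. $\square$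

*Example.* For the machine $U$ above, $v_{2,0}$ leads to $v_{2,1},v_{2,2},v_{2,3}$ and then to $o$, since $U$ halts on $2$ in three steps, while $v_{1,0}$ leads to $v_{1,1},v_{1,2},\dots$ forever.

**Lemma 10.**

1. $v_{j,0}\equiv o$ iff $j\in E$. The classes of $v_{j,0}$, $j\notin E$, are pairwise distinct.
2. There is a computable $\varrho:\Omega\to\{o\}\cup\{v_{j,0}:j\in\mathbb N\}$ with $\varrho(\omega)\equiv\omega$, such that $\varrho(q,u)=v_{j,0}$ implies $2^j\le8\max_i|u_i|^3$.

*Proof.* (1) If $j\in E$, then by Lemma 9(2) the orbit of $v_{j,0}$ runs through $v_{j,1},v_{j,2},\dots$ and finally reaches $o$. If $j\notin E$, the configurations after returns are exactly $v_{j,1},v_{j,2},\dots$, and $o$ is never reached, so $v_{j,0}\not\equiv o$ by Lemma 8. If $v_{j,0}\equiv v_{j',0}$ with $j,j'\notin E$, the orbits meet by Lemma 8. The first return after the meeting point gives $v_{j,s}=v_{j',s'}$ for some $s,s'$, so $j=j'$.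

(2) Run $\sigma$ from $\mathfrak p(\omega)$ until $o$ is reached, and then put $\varrho(\omega)=o$, or two returns have occurred, arriving at some $v_{j,s}$. One of these happens by Lemma 9(1). In the second case check whether $U$ halts on $j$ in at most $s$ steps. If so, put $\varrho(\omega)=o$, which is correct by Lemma 9(2). If not, put $\varrho(\omega)=v_{j,0}$: then $U$ does not halt on $j$ in at most $s'$ steps for any $s'<s$ either, so $v_{j,0}\equiv v_{j,1}\equiv\dots\equiv v_{j,s}\equiv\omega$ by Lemma 9(2). The bound is Lemma 9(1). $\square$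

Note that $\varrho$ is computable although $\equiv$ need not be decidable: $\varrho$ never asks whether $U$ halts without a time limit.

## 8. Configurations as commutators

**HNN extensions recalled.** If $\tau:A_0\to A_1$ is an isomorphism between subgroups of a group $B$, the HNN extension is $\langle B,s\mid s^{-1}as=\tau(a),\ a\in A_0\rangle$; with several pairs of subgroups one adds several stable letters. The group $B$ embeds. Britton's lemma: a word $b_0s_{1}^{\pm1}b_1\cdots s_{N}^{\pm1}b_N$ with $b_i\in B$, stable letters $s_1,\dots,s_N$ and $N\ge1$ that equals $1$ contains a subword $s^{-1}bs$ with $b\in A_0$ or $sbs^{-1}$ with $b\in A_1$, for one of the stable letters $s$ and its subgroups. *Example.* In $\langle a,s\mid s^{-1}as=a^2\rangle$ the word $sas^{-1}a$ is nontrivial, since $a\notin\langle a^2\rangle$.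

**The group $\Gamma$.** Its purpose is to contain, for each $\omega\in\Omega$, a central involution written as a commutator. Let $V$ be the $\mathbb F_2$-vector space with basis $\Omega/\!\equiv$, and let $z_\omega\in V$ be the basis vector of the class of $\omega$. Let $D=\langle x_1,\dots,x_r\rangle\cong\mathbb Z^r$, $x^u=\prod_ax_a^{u_a}$, and $L=D\ast F(e_q:q\in Q)$. The kernel $N_L$ of $L\to D$, $e_q\mapsto1$, is free on the elements $e_q^{(u)}=x^{-u}e_qx^u$ ($q\in Q$, $u\in\mathbb Z^r$). Let $\Gamma$ be the HNN extension of $L\times V$ with stable letter $t$ and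
$$t^{-1}e_q^{(u)}t=e_q^{(u)}z_{(q,u)},\qquad t^{-1}vt=v\quad(v\in V).$$
The map is an endomorphism of $N_L\times V$, because $N_L$ is free on the $e_q^{(u)}$, and it is its own inverse because $z_{(q,u)}^2=1$. So $V\le\Gamma$ is central and $[e_q^{(u)},t]=z_{(q,u)}$. In particular $\Gamma$ is generated by the $x_a,e_q,t$. It is presented by these generators and the $z_\omega$ with the relations: the $x_a$ commute; the $z_\omega$ are central, $z_\omega^2=1$, $z_\omega=z_{\omega'}$ if $\omega\equiv\omega'$; $[e_q^{(u)},t]=z_{(q,u)}$.

With $t^{(u)}=x^{-u}tx^u$, conjugating $[e_q^{(u-u')},t]=z_{(q,u-u')}$ by $x^{u'}$ gives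
$$[e_q^{(u)},t^{(u')}]=z_{(q,u-u')}.\tag{3}$$
*Example.* $[e_q,\,x_1^{-1}tx_1]=z_{(q,-\mathbf 1_1)}$.

**Lemma 11.** It is decidable whether a word $W$ in the $x_a,e_q,t$ represents an element of $V\le\Gamma$. If it does, one can compute a finite list of $\omega=(q,u)\in\Omega$ with $|u_i|\le\|W\|$ such that $W=\prod z_\omega$ in $\Gamma$.

*Proof.* Move the $x$-letters to the right: $W=\prod_sg_s^{(u_s)}x^u$ with $g_s\in\{e_q^{\pm1},t^{\pm1}\}$. Here $-u_s$ is the exponent vector of the $x$-letters in front of $g_s$, so all coordinates of $u_s-u_{s'}$ are bounded in absolute value by $\|W\|$. Now move all $e$'s to the left of all $t$'s. By (3), and since the $z$'s are central of order at most $2$, each transposition, also of inverse letters, contributes one factor $z_{(q,u_s-u_{s'})}$. So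
$$W=n_en_tx^u\prod z_\omega$$
with $n_e$ a word in the $e_q^{(\cdot)}$ and $n_t$ a word in the $t^{(\cdot)}$. If $u=0$ and $n_e,n_t$ are freely trivial as words in these letters, then $W=\prod z_\omega\in V$. Conversely, the homomorphisms $\Gamma\to L$ ($t,V\mapsto1$) and $\Gamma\to D\ast\langle t\rangle$ ($e_q,V\mapsto1$) are well defined by the relations of $\Gamma$ and send $W$ to $n_ex^u$ and $n_tx^u$. If $W\in V$, both images are trivial. Since the $e_q^{(u)}$ and the $t^{(u)}$ freely generate the kernels of $L\to D$ and $D\ast\langle t\rangle\to D$, this forces $u=0$ and $n_e,n_t$ freely trivial. $\square$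

The group $\Gamma$ is finitely generated, but its relations $z_\omega=z_{\omega'}$ are infinitely many. We must obtain them, together with the centrality of the $z_\omega$ and $z_\omega^2=1$, from finitely many relations. The device is a finitely generated subgroup $P$ of a finitely presented group $H$ whose defining relations form an infinite family; in $H$ they come for free, and stable letters carry them over to copies of $\Gamma$.

**Three copies sharing $V$.** Let $\Pi=\Gamma^3/\{(v_1,v_2,v_3)\in V^3:v_1+v_2+v_3=0\}$. The three copies $\Gamma_1,\Gamma_2,\Gamma_3$ embed, since $(v,0,0)$ is in the subgroup we divide by only for $v=0$. They commute pairwise. They share the central subgroup $V$, since $(v,v,0)$ is killed, $-v=v$. And $\Pi/V\cong(\Gamma/V)^3$. Reading an element modulo $V$ we get, for $W_i\in\Gamma_i$ and $l\in\{1,2,3\}$,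
$$W_1W_2W_3\in\Gamma_l\iff W_i\in V\text{ for all }i\ne l.\tag{4}$$
*Example.* For every $\omega=(q,u)$ the three commutators $[e_{1,q}^{(u)},t_1]$, $[e_{2,q}^{(u)},t_2]$, $[e_{3,q}^{(u)},t_3]$ are the same element $z_\omega$ of $\Pi$. Generators of $\Gamma_i$ are written $x_{i,a},e_{i,q},t_i$, and $x_i^u=\prod_ax_{i,a}^{u_a}$.

**The fiber product $P$.** Let
$$H=(D'\ast\langle\varepsilon\rangle)\times(D''\ast\langle\eta\rangle),\qquad D'=\langle x_1',\dots,x_r'\rangle\cong\mathbb Z^r,\quad D''=\langle x_1'',\dots,x_r''\rangle\cong\mathbb Z^r,$$
with $\varepsilon,\eta$ of infinite order. Put $\delta_a=x_a'x_a''$, $\delta^k=\prod_a\delta_a^{k_a}$, and $P=\{(h',h'')\in H:\pi(h')=\pi(h'')\}$, where $\pi$ kills $\varepsilon$, respectively $\eta$, and takes values in $\mathbb Z^r$.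

*Example.* $\delta_1^{-1}\varepsilon\delta_1=(x_1'^{-1}\varepsilon x_1',1)$ and $\eta=(1,\eta)$ lie in $P$ and commute, because they lie in different factors of $H$.

**Lemma 12.** $P$ is generated by $\delta_1,\dots,\delta_r,\varepsilon,\eta$ with defining relations $[\delta_a,\delta_b]=1$ and $[\delta^{-k}\varepsilon\delta^k,\eta]=1$ $(k\in\mathbb Z^r)$. Membership in $P$ is decidable. An $h\in P$ given by an $H$-word of length $m$ can be rewritten as a word in the $\delta_a,\varepsilon,\eta$ of length $\le3m$.

*Proof.* Membership is decided by comparing exponent sums. *Generation and length.* Let $h=(h',h'')$ with $\pi(h')=\pi(h'')=u$. Let $h'(\delta,\varepsilon)$ be the word $h'$ with each $x_a'$ replaced by $\delta_a$, and $h''(\delta,\eta)$ similarly. Then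
$$h=h'(\delta,\varepsilon)\,\delta^{-u}\,h''(\delta,\eta),$$
because the coordinates of the right side are $h'\cdot x'^{-u}x'^{u}=h'$ and $x''^{u}x''^{-u}h''=h''$. The word $\delta^{-u}$ has length at most the number of letters of $h'$, so the total length is $\le3m$.

*Relations.* They hold in $P$, as in the example. Let $\tilde P$ be the group with the given presentation. Conjugating the relations by $\delta^{k'}$ shows that in $\tilde P$ all $\varepsilon^{(k)}=\delta^{-k}\varepsilon\delta^k$ commute with all $\eta^{(k')}=\delta^{-k'}\eta\delta^{k'}$. So every element is $n_\varepsilon n_\eta\delta^u$ with words $n_\varepsilon,n_\eta$ in the $\varepsilon^{(k)}$ and $\eta^{(k)}$. It maps to $(n_\varepsilon x'^u,n_\eta x''^u)\in H$. If this is trivial, then $u=0$, and since the $\varepsilon^{(k)}$ (respectively $\eta^{(k)}$) map to a free basis of the kernel of $\pi$ on the first (respectively second) factor, $n_\varepsilon$ and $n_\eta$ are freely trivial. So $\tilde P\to P$ is injective. $\square$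

**The group $G$.** Let $\Lambda$ be the finite set of $\lambda=(\mathbf R,i,j)$ with $\mathbf R\in\mathcal R$ and $1\le i<j\le3$; let $l=l(\lambda)$ be the third index. For $\mathbf R=(q,\alpha,\psi;q',\alpha',\psi')$ define
$$\varphi_\lambda:P\to\Gamma_i\Gamma_j,\qquad\delta^k\mapsto x_i^{\psi(k)}x_j^{\psi'(k)},\quad\varepsilon\mapsto e_{i,q}^{(\alpha)}e_{j,q'}^{(\alpha')},\quad\eta\mapsto t_it_j.$$
This is well defined by Lemma 12: the images of the $\delta_a$ commute, and since $\Gamma_i,\Gamma_j$ commute,
$$[\delta^{-k}\varepsilon\delta^k,\eta]\mapsto[e_{i,q}^{(\alpha+\psi(k))},t_i]\,[e_{j,q'}^{(\alpha'+\psi'(k))},t_j]=z_{(q,\alpha+\psi(k))}\,z_{(q',\alpha'+\psi'(k))}=1,$$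
because the two indices form a rule pair, so they are $\equiv$, and $V$ has exponent $2$. Let $B=H\times\Pi$ and
$$\tau_\lambda:P\times\Gamma_l\to B,\qquad\tau_\lambda(ac)=a\,\varphi_\lambda(a)\,c\qquad(a\in P,\ c\in\Gamma_l).$$
It is a homomorphism, since $\Gamma_i\Gamma_j$ commutes with $H$ and with $\Gamma_l$. It is injective: the $H$-component of the image is $a$, so a trivial image has $a=1$ and then $c=1$. Let $G$ be the multiple HNN extension of $B$ with stable letters $s_\lambda$ $(\lambda\in\Lambda)$ and relations
$$s_\lambda^{-1}bs_\lambda=\tau_\lambda(b)\qquad(b\in P\times\Gamma_{l(\lambda)}).$$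
Then $B\le G$, and $V$ is central in $G$: it commutes with $B$, and $V\le\Gamma_{l(\lambda)}$ with $\tau_\lambda|_V=\mathrm{id}$.

## 9. The finite presentation of $G$ and the words $y_j$

**Lemma 13.** $G$ is finitely presented, with generators $x_a',x_a'',\varepsilon,\eta$, $x_{i,a},e_{i,q},t_i$, $s_\lambda$ and the finite set of relations:

* (P1) the finitely many standard defining relations of $H$;
* (P2) $[x_{i,a},x_{i,b}]=1$;
* (P3) generators of different copies $\Gamma_i,\Gamma_j$ commute;
* (P4) generators of $H$ commute with the generators of the copies;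
* (P5) $s_\lambda^{-1}bs_\lambda=b\,\varphi_\lambda(b)$ for $b\in\{\delta_1,\dots,\delta_r,\varepsilon,\eta\}$, where $\varphi_\lambda(b)$ is the explicit word above;
* (P6) $s_\lambda$ commutes with the generators of the copy $\Gamma_{l(\lambda)}$.

*Proof.* Let $\hat G$ be the group with this presentation. All relations hold in $G$, and $G$ is generated by these elements (the $z_\omega$ are commutators), so there is a natural epimorphism $\hat G\to G$. We construct its inverse.

**Step 1: transport the relations of $P$.** In $\hat G$ put $\zeta^{(i)}_{(q,u)}=[e_{i,q}^{(u)},t_i]$. By (P1), $[\delta^{-k}\varepsilon\delta^k,\eta]=1$ in $\hat G$. Conjugate by $s_\lambda$, $\lambda=(\mathbf R,i,j)$. By (P5) each letter $b$ becomes $b\varphi_\lambda(b)$. By (P4) the $H$-part and the copy part separate; by (P2), (P3) the word $e_{i,q}^{(\alpha)}e_{j,q'}^{(\alpha')}$ conjugated by $x_i^{\psi(k)}x_j^{\psi'(k)}$ is $e_{i,q}^{(\alpha+\psi(k))}e_{j,q'}^{(\alpha'+\psi'(k))}$; and by (P3) the commutator splits: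
$$1=[\delta^{-k}\varepsilon\delta^k,\eta]\cdot[e_{i,q}^{(\alpha+\psi(k))}e_{j,q'}^{(\alpha'+\psi'(k))},t_it_j]=\zeta^{(i)}_{(q,\alpha+\psi(k))}\,\zeta^{(j)}_{(q',\alpha'+\psi'(k))}.\tag{5}$$

**Step 2: show that the three copies of $\zeta_\omega$ agree and have order at most $2$.** With (R0), equation (5) says $\zeta_\omega^{(1)}\zeta_\omega^{(2)}=\zeta_\omega^{(1)}\zeta_\omega^{(3)}=\zeta_\omega^{(2)}\zeta_\omega^{(3)}=1$ for all $\omega\in\Omega$. Hence
$$\zeta_\omega^{(1)}=(\zeta_\omega^{(2)})^{-1}=\zeta_\omega^{(3)}=(\zeta_\omega^{(1)})^{-1}.$$
So $(\zeta^{(1)}_\omega)^2=1$ and $\zeta_\omega^{(1)}=\zeta_\omega^{(2)}=\zeta_\omega^{(3)}=:\zeta_\omega$.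

**Step 3: show that $\zeta_\omega$ is central.** It is represented by a word in each of the three copies. So it commutes with every copy (use a different copy and (P3)), with $H$ (by (P4)), and with every $s_\lambda$ (use the copy $l(\lambda)$ and (P6)). This is where a third copy is needed: $s_\lambda$ acts nontrivially on copies $i$ and $j$.

**Step 4: identify equivalent configurations.** By (5), $\zeta_\omega\zeta_{\omega'}=1$, that is $\zeta_\omega=\zeta_{\omega'}$, for rule pairs, hence for all $\omega\equiv\omega'$.

**Step 5: build the inverse map.** By the presentation of $\Gamma$, (P2) and Steps 2–4, there are homomorphisms $\Gamma_i\to\hat G$ with $z_\omega\mapsto\zeta_\omega$. They agree on $V$ and have commuting images by (P3). The resulting map $\Gamma^3\to\hat G$ sends $(v_1,v_2,v_3)\in V^3$ to the image of $v_1+v_2+v_3$, so it induces $\Pi\to\hat G$. With (P1) and (P4) we get $B\to\hat G$. The HNN relations hold in $\hat G$ on the generators of $P\times\Gamma_l$ by (P5), (P6), hence on all of it. So we get $G\to\hat G$, inverse to $\hat G\to G$ on generators. $\square$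

**The words $y_j$.** Let $y_j$ be the product of the words $[e_{1,q}^{(u)},t_1]$ for $(q,u)=v_{j,0}$ and for $(q,u)=o$. So $y_j=z_{v_{j,0}}z_o$ in $G$, which is central with square $1$. A word $[e_{1,q}^{(u)},t_1]$ has length $4\sum_a|u_a|+4$; for $v_{j,0}$ the sum is $2^j+r-1$ and for $o$ it is $r$. So $\|y_j\|\le4\cdot2^j+8r+4\le(8r+8)2^j$. Since $V\le G$, we have $y_j=1$ iff $v_{j,0}\equiv o$, that is, by Lemma 10(1), iff $j\in E$. This is Proposition 7(a) for any $c\ge8r+8$.

## 10. Reducing every word to a product of distinct $y_j$

**Lemma 14.** There are an integer $c\ge8r+8$ and an algorithm $\Theta$ which, given a word $w$ in the generators of $G$, outputs NO or a finite set $\mathcal S\subset\mathbb N$ such that: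

* (i) if $\Theta(w)=\mathcal S$, then $w=\prod_{j\in\mathcal S}y_j$ in $G$, and $2^j\le c\|w\|^3$ for all $j\in\mathcal S$;
* (ii) if $w=1$ in $G$, then $\Theta(w)=\mathcal S$ for some $\mathcal S\subseteq E$.

*Proof.* **Step 1: set up the data.** Write $w=b_0s_{\lambda_1}^{\pm1}b_1\cdots s_{\lambda_N}^{\pm1}b_N$. By commutation, store each syllable $b$ as a quadruple $(h;W_1,W_2,W_3)$: a word in the generators of $H$ and words in the generators of the three copies. Keep also a list $\Xi$ of elements of $\Omega$, initially empty, with the invariant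
$$w=(\text{current word})\cdot\prod_{\omega\in\Xi}z_\omega\quad\text{in }G.$$
For $h\in P$ write $\varphi_\lambda(h)=\varphi_\lambda(h)_i\,\varphi_\lambda(h)_j$, where the words in copies $i,j$ are obtained by substitution, letter by letter, into the rewriting of Lemma 12. Their lengths are $\le c_1\|h\|$ for an integer constant $c_1$.

**Step 2: remove stable letters.** Repeat as long as possible, with $\lambda=(\mathbf R,i,j)$, $l=l(\lambda)$:

* *Subword $s_\lambda^{-1}bs_\lambda$ with $b\in P\times\Gamma_l$.* By (4) this condition means $h\in P$ and $W_i,W_j\in V$, which is decidable by Lemmas 11 and 12. By Lemma 11 write $W_i$ and $W_j$ as products of $z_\omega$'s and put these $\omega$ into $\Xi$. Replace the subword by $h\,\varphi_\lambda(h)_i\,\varphi_\lambda(h)_j\,W_l$.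
* *Subword $s_\lambda bs_\lambda^{-1}$ with $b\in\tau_\lambda(P\times\Gamma_l)$.* Comparing $H$-components, this means $h\in P$ and $\varphi_\lambda(h)^{-1}W_1W_2W_3\in\Gamma_l$; by (4), $h\in P$ and $\varphi_\lambda(h)_i^{-1}W_i,\ \varphi_\lambda(h)_j^{-1}W_j\in V$. Put the corresponding $\omega$'s into $\Xi$ and replace the subword by $hW_l$.

Then merge with the neighboring syllables. The invariant persists because $V$ is central. Each reduction removes two stable letters, so the process stops.

If stable letters remain, output NO. This is consistent with (ii): if $w=1$, the current word equals some $v\in V$, and Britton's lemma, applied to the current word times $v^{-1}$ (which only changes the last syllable, and that one does not lie between two stable letters), provides a further reduction, a contradiction.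

**Step 3: read off the answer.** Now there is a single syllable $(h;W_1,W_2,W_3)$. If $h\ne1$ in $H$ or some $W_i\notin V$, both decidable, output NO. This is consistent with (ii): if $w=1$, then $hW_1W_2W_3\in V$, so $h=1$, and by (4) for two different values of $l$ all $W_i\in V$. Otherwise expand the $W_i$ by Lemma 11, adding to $\Xi$, so that
$$w=\prod_{\omega\in\Xi}z_\omega=\prod_{\omega\in\Xi}z_{\varrho(\omega)}$$
with $\varrho$ from Lemma 10(2). Cancel mod 2; since $z_{v_{j,0}}=y_jz_o$,
$$w=z_o^{\beta}\prod_{j\in\mathcal S}z_{v_{j,0}}=z_o^{\beta+|\mathcal S|}\prod_{j\in\mathcal S}y_j,\qquad\beta\in\{0,1\}.$$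
Output $\mathcal S$ if $\beta+|\mathcal S|$ is even, and NO otherwise. The equality in (i) is now clear.

**Step 4: prove (ii).** Let $w=1$. By Lemma 10(1) the classes of the $v_{j,0}$, $j\notin E$, and of $o$ give distinct basis vectors of $V$, and $z_{v_{j,0}}=z_o$ for $j\in E$. In $z_o^\beta\prod_{\mathcal S}z_{v_{j,0}}=1$ no $j\notin E$ can therefore occur, so $\mathcal S\subseteq E$. Then $z_o^{\beta+|\mathcal S|}=1$, so $\beta+|\mathcal S|$ is even and $\mathcal S$ is output.

**Step 5: bound the lengths.** Attach to each current syllable $b$ the subword of $w$ from which it arose; these are disjoint for distinct syllables. Let $\ell_H(b),\ell_i(b)$ be the numbers of $H$-letters and of copy-$i$-letters in it. Then $\|h\|=\ell_H(b)$, because reductions never change $H$-letters, and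
$$\|W_i\|\le\ell_i(b)+c_1\ell_H(b).$$
This holds initially and is preserved: in a reduction at $b$, for $i\ne l(\lambda)$ the word $W_i$ is discarded and replaced by $\varphi_\lambda(h)_i$, of length $\le c_1\ell_H(b)$, or by the empty word; for $i=l(\lambda)$ it is kept and nothing is inserted; merging adds both sides of the inequality. So every word to which Lemma 11 is applied, including $\varphi_\lambda(h)_i^{-1}W_i$, has length $\le(1+2c_1)\|w\|$. Hence every $(q,u)\in\Xi$ has $|u_i|\le(1+2c_1)\|w\|$. Each $j\in\mathcal S$ comes from some $\omega\in\Xi$ with $\varrho(\omega)=v_{j,0}$, so $2^j\le8(1+2c_1)^3\|w\|^3$ by Lemma 10(2). Take $c=\max(8(1+2c_1)^3,\,8r+8)$. $\square$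

*Proof of Proposition 7.* (a) was shown in Section 9.

(b) Let $\|w\|\le n$ and $\Theta(w)=\mathcal S\ne$ NO. The word $w\prod_{j\in\mathcal S}y_j$ (in increasing order of $j$) equals $1$ in $G$ by Lemma 14(i), since the $y_j$ are central with $y_j^2=1$. This holds *whether or not* $\mathcal S\subseteq E$, so we need not know $E$. Its area is finite and, by Fact 4, computable. Let $g(n)$ be the maximum of these areas over all such $w$; $g$ is recursive and nondecreasing. If $w=1$ and $\|w\|\le n$, then $\Theta(w)=\mathcal S\subseteq E$ by Lemma 14(ii), and from $w=\bigl(w\prod_{\mathcal S}y_j\bigr)\bigl(\prod_{\mathcal S}y_j\bigr)^{-1}$,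
$$\operatorname{area}(w)\le g(n)+\sum_{j\in\mathcal S}\operatorname{area}(y_j),\qquad\mathcal S\subseteq\{j\in E:2^j\le cn^3\}.$$

(c) By Lemma 14 and (a), $w=1$ iff $\Theta(w)=\mathcal S\ne$ NO with $\mathcal S\subseteq E$; this is decidable if $E$ is recursive. All constructions are uniform in $U$. $\blacksquare$

With Section 6 this completes the proof of Theorem 1.

## 11. Solvable word problem: a machine that looks at its own relations

In Theorem 1 the areas are uncontrolled because $K$ is not recursive. For Theorem 2 we want $E$ recursive and each $\operatorname{area}(y_{j_k})$ larger than a prescribed bound. The machine will search the proofs of its own halting relation $y_{j_k}=1$ and refuse to halt if there is a short one.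

**Recursion theorem recalled (Kleene).** For every partial recursive $F(e,j)$ there is $e$ with $\phi_e(j)=F(e,j)$ for all $j$, including definedness. *Example.* For $F(e,j)=e$ this gives a program that outputs its own index. So a program may use its own index.

*Proof of Theorem 2.* **Step 1: fix the scales.** Fix a recursive strictly increasing sequence $j_0<j_1<\cdots$ with
$$2^{j_{k+1}}>(k+1)\,\Psi\bigl((k+1)2^{j_k}\bigr)^3\qquad\text{for all }k.\tag{6}$$
For each index $e$ let $U_e$ be a counter machine halting exactly on $\mathrm{dom}\,\phi_e$, and let $G_e,y_j^e,c_e,g_e$ be given by Proposition 7, uniformly in $e$.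

**Step 2: the procedure.** On input $(e,j)$ do the following. If $j$ is not one of the $j_k$, diverge. If $j=j_k$: for each $i<k$ search for an expression of $y^e_{j_i}$ as a product of conjugates of relators of $G_e$ and their inverses; if all are found, compute $A_i=\operatorname{area}(y^e_{j_i})$ for $i<k$ by Fact 4. With $N=\Psi(c_e2^{j_k})$ compute
$$\beta_k=2(k+1)\Bigl(g_e(N)+N+\sum_{i<k}A_i\Bigr).$$
Decide, by Fact 4, whether $\operatorname{area}(y^e_{j_k})\le\beta_k$. If yes, diverge; if no, halt.

By the recursion theorem there is $e$ such that $\phi_e(j)$ is computed by this procedure on input $(e,j)$. Fix it and drop $e$ from the notation. So $E=\mathrm{dom}\,\phi_e\subseteq\{j_k:k\in\mathbb N\}$.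

**Step 3: all $y_{j_k}$ are trivial, and only at great cost.** Claim: for all $k$, $y_{j_k}=1$ in $G$ and $\beta_k<A_k<\infty$, where $A_k=\operatorname{area}(y_{j_k})$. Assume this for all $i<k$. Then the searches succeed and $\beta_k$ gets computed. If $\operatorname{area}(y_{j_k})\le\beta_k$, then $y_{j_k}=1$, so $j_k\in E$ by (a), while the procedure diverges on $j_k$, a contradiction. So the answer is "no", the procedure halts, $j_k\in E$, $y_{j_k}=1$, and $A_k>\beta_k$.

**Step 4: the estimates.** Hence $E=\{j_k:k\in\mathbb N\}$ is recursive, $G$ has solvable word problem by (c), and $d$ is recursive by Fact 4. Put $n_k=c2^{j_k}$; then $n_1<n_2<\cdots$, and $A_k\le d(n_k)$ by (a). Let $k\ge1$, $k+1\ge c$, $N=\Psi(n_k)$. By (6),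
$$cN^3\le(k+1)\,\Psi\bigl((k+1)2^{j_k}\bigr)^3<2^{j_{k+1}},$$
so in (b) only $j_0,\dots,j_k$ contribute, and
$$d(\Psi(n_k))\le g(N)+\sum_{i<k}A_i+A_k\le A_k+\frac{\beta_k}{2(k+1)}\le\Bigl(1+\frac1k\Bigr)A_k\le\Bigl(1+\frac1k\Bigr)d(n_k).$$
Also $d(n_k)\ge A_k>\beta_k\ge kN=k\,\Psi(n_k)$. $\blacksquare$

## 12. Coarser equivalences, the super-additive hull, and $G\ast\mathbb Z$

*Proof of Corollary 3(1).* Apply Theorem 2 with $\Psi(n)=\max\bigl(n,\theta(n\theta(n))\bigr)$, which is recursive and nondecreasing. Suppose a super-additive $f$ and $C$ satisfy both inequalities; enlarging $C$, assume $C\ge1$. For integers $m,n\ge1$, using $mf(\theta(n))\le f(m\theta(n))$,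
$$m\,d(n)\le Cf(m\theta(n))+m\theta(n)\le C^2d\bigl(\theta(m\theta(n))\bigr)+C\,\theta(m\theta(n))+m\theta(n).$$
Take $m=\lceil3C^2\rceil$ and $n=n_k\ge m$ with $k$ large. Then $m\theta(n)\le\theta(m\theta(n))\le\theta(n\theta(n))\le\Psi(n)$, and $d(\Psi(n_k))\le2d(n_k)$. So $3C^2d(n_k)\le2C^2d(n_k)+(C+1)\Psi(n_k)$, that is, $C^2d(n_k)\le(C+1)\Psi(n_k)$. Since $d(n_k)\ge k\,\Psi(n_k)$ and $\Psi(n_k)\ge n_k\ge1$, this gives $C^2k\le C+1$, which is false for large $k$.

*Proof of Corollary 3(2).* Let $\Psi(n)$ be the least $N\ge n$ with $\alpha(N)\ge4n$. It exists since $\alpha$ is unbounded, it is recursive, and it is nondecreasing: for $n\le n'$ the number $\Psi(n')$ satisfies both conditions for $n$. Take the group of Theorem 2 and put $N=\Psi(n_k)$, with $n_k\ge1$ and $k$ large. Using $\lfloor N/n_k\rfloor$ parts equal to $n_k$ and, if necessary, one remaining part,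
$$\bar d(N)\ge\Bigl\lfloor\frac N{n_k}\Bigr\rfloor d(n_k)\ge\frac N{2n_k}\cdot\frac{d(N)}2=\frac{N\,d(N)}{4n_k}\ge\frac{N\,d(N)}{\alpha(N)};$$
here $\lfloor y\rfloor\ge y/2$ for $y\ge1$, and $d(N)\le2d(n_k)$. Since $N\ge n_k$, this gives infinitely many $N$.

For the sharpness let $\sum n_i=N$, $n_i\ge1$, and $t\ge1$. There are at most $N$ parts, and fewer than $N/t$ of them exceed $t$. Parts $\le t$ contribute at most $N\,d(t)$ in total, the others at most $\frac Ntd(N)$. Hence, when $d(N)>0$,
$$\bar d(N)\le N\,d(t)+\frac Nt\,d(N),\qquad\frac{\bar d(N)}{N\,d(N)}\le\frac{d(t)}{d(N)}+\frac1t .$$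
If $d$ is unbounded, let $N\to\infty$ and then $t\to\infty$.

*Proof of Corollary 3(3).* By Lemma 5, $\bar d(N)\le d_{G\ast\mathbb Z}(3N)$ for $N\ge1$, so $\bar d\preceq d_{G\ast\mathbb Z}$. If $d_{G\ast\mathbb Z}\preceq d$, then $d\le\bar d\preceq d$, and $d$ would be equivalent to the super-additive function $\bar d$, contradicting Theorem 1. $\blacksquare$
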